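# Rotating a tensor into a partial Latin pattern is an algebraic condition

## 1. A quartic for $2\times2\times2$ tensors

Take a real $2\times 2\times 2$ tensor $T=(t_{ijk})$ and read it as a trilinear form, $T(x,y,z)=\sum t_{ijk}x_iy_jz_k$. In each of the three factors we may choose a new orthonormal basis of $\mathbb R^2$. When can the three choices be made so that only the four entries at
$$L=\{(1,1,1),\ (1,2,2),\ (2,1,2),\ (2,2,1)\}$$
are allowed to be non-zero? Let us find out by hand.

Let $V_L$ be the space of tensors that vanish outside $L$. We want to know which $T$ have the form $gw$ with $w\in V_L$ and $g\in \mathrm O(2)^3$. An element of $\mathrm O(2)$ is either a rotation $R_\theta$ or $R_\theta\,\mathrm{diag}(-1,1)$. The diagonal matrix only changes signs of entries, so it maps $V_L$ to itself. Hence rotations are enough.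

Put $u_\alpha=(\cos\alpha,\sin\alpha)$ and encode $T$ by the function $f_T(\alpha,\beta,\gamma)=T(u_\alpha,u_\beta,u_\gamma)$. The basis tensor $e_{ijk}$ becomes a product of three functions, with a cosine for each index $1$ and a sine for each index $2$. Expanding these products in exponentials we get
$$f_T=\operatorname{Re}\sum_{j=0}^{3}c_j e^{\mathrm i\ell_j},\qquad \ell_0=\alpha+\beta+\gamma,\quad \ell_1=-\alpha+\beta+\gamma,\quad \ell_2=\alpha-\beta+\gamma,\quad \ell_3=\alpha+\beta-\gamma, \tag{1}$$
with $c_0,\dots,c_3\in\mathbb C$. For instance,
$$4c_0=t_{111}-t_{122}-t_{212}-t_{221}-\mathrm i\,(t_{211}+t_{121}+t_{112}-t_{222}),$$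
$$4c_1=t_{111}-t_{122}+t_{212}+t_{221}-\mathrm i\,(-t_{211}+t_{121}+t_{112}+t_{222}),$$
and $c_2,c_3$ arise from $c_1$ by exchanging the role of the first index with that of the second or third. The eight products of sines and cosines span the same space of functions as the eight functions $\cos\ell_j,\sin\ell_j$, and both families are linearly independent. So $T\mapsto(c_0,c_1,c_2,c_3)$ is a real linear isomorphism $\mathbb R^8\to\mathbb C^4$.

In these coordinates everything becomes visible. A rotation by $(\theta_1,\theta_2,\theta_3)$ replaces $f_T(\alpha,\beta,\gamma)$ by $f_T(\alpha-\theta_1,\beta-\theta_2,\gamma-\theta_3)$. So it multiplies $c_j$ by $e^{-\mathrm ia_j}$, where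
$$a_1=-\theta_1+\theta_2+\theta_3,\quad a_2=\theta_1-\theta_2+\theta_3,\quad a_3=\theta_1+\theta_2-\theta_3,\quad a_0=\theta_1+\theta_2+\theta_3=a_1+a_2+a_3 .$$
The elements of $L$ have an even number of $2$'s. So a tensor in $V_L$ gives an even function $f_T$, and $f_T$ is even exactly when all $c_j$ are real. Both spaces have dimension $4$, hence $V_L=\{c_0,c_1,c_2,c_3\in\mathbb R\}$.

The question has become: which $(c_0,\dots,c_3)$ can be made real by phases $a_0,\dots,a_3$ with $a_0=a_1+a_2+a_3$? Since $c_0\bar c_1\bar c_2\bar c_3$ does not change under rotations, a necessary condition is that this number is real. It is also sufficient. Any values of $a_1,a_2,a_3$ can be realized, by $\theta_1=(a_2+a_3)/2$, $\theta_2=(a_1+a_3)/2$, $\theta_3=(a_1+a_2)/2$. If no $c_j$ vanishes, make $c_1,c_2,c_3$ positive; the invariant is real, so now $c_0$ is real. If $c_0=0$, again make $c_1,c_2,c_3$ real. If, say, $c_1=0$, then $a_0,a_2,a_3$ can be prescribed (set $a_1=a_0-a_2-a_3$), so $c_0,c_2,c_3$ can be made real; the cases $c_2=0$ and $c_3=0$ are the same. Therefore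
$$\mathrm O(2)^3\cdot V_L=\{T:\ \operatorname{Im}(c_0\bar c_1\bar c_2\bar c_3)=0\}. \tag{2}$$

The set of tensors that can be rotated into the pattern $L$ is the zero set of one real quartic polynomial. This should cause some surprise. The set was defined by "there exist rotations such that", and such a description usually produces inequalities. For which patterns does an existence statement of this kind amount to polynomial equations?

## 2. Partial Latin patterns and the statement

Fix $n_1,\dots,n_d\ge1$, write $[n]=\{1,\dots,n\}$, and let $V=\mathbb R^{n_1}\otimes\cdots\otimes\mathbb R^{n_d}$ with the inner product $\langle\cdot,\cdot\rangle$ for which the $e_{\mathbf i}=e_{i_1}\otimes\cdots\otimes e_{i_d}$ are orthonormal.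

**Definition (partial Latin hyperrectangle).** A subset $L\subseteq[n_1]\times\cdots\times[n_d]$ is a partial Latin hyperrectangle, or *Latin*, if any two distinct $\mathbf i,\mathbf j\in L$ differ in at least two coordinates. The set of these $L$ is denoted $\mathrm{Latin}(n_1,\dots,n_d)$.

For $d=3$ and $n_1=n_2=n_3$ these are the partial Latin squares, viewed as sets of triples (row, column, symbol). The pattern of Section 1 is the Latin square of order $2$. The pattern $\{(1,1,1),(1,1,2)\}$ is not Latin.

**Definition (the set $X_L$).** For a pattern $L$ let $V_L=\{\mathcal S\in V: s_{\mathbf i}=0\text{ for all }\mathbf i\notin L\}$, and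
$$X_L=\big(\mathrm O(n_1)\times\cdots\times\mathrm O(n_d)\big)\cdot V_L ,$$
where the group acts by an orthogonal change of basis in each factor.

Equivalently, $X_L$ consists of the tensors $\sum_{\mathbf i\in L}s_{\mathbf i}\,\mathbf u^{(1)}_{i_1}\otimes\cdots\otimes\mathbf u^{(d)}_{i_d}$ with $s_{\mathbf i}$ real and $\{\mathbf u^{(k)}_1,\dots,\mathbf u^{(k)}_{n_k}\}$ an orthonormal basis of $\mathbb R^{n_k}$. For Latin $L$ these are called $L$-bato tensors. We use the same notation $V_L,X_L$ for patterns that are not Latin.

A subset of a real vector space is *Zariski closed*, or a *real algebraic variety*, if it is the common real zero set of a family of real polynomials. The set $X_L$ is always semialgebraic, as the image of a semialgebraic set under a polynomial map, and closed in the Euclidean topology, because a compact group moves a closed set. Neither property gives Zariski closedness: the half-line $[0,\infty)\subset\mathbb R$ has both, and its Zariski closure is $\mathbb R$.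

The lowest orders are quick. For $d=1$ a Latin set has at most one element, and $X_L$ is $\{0\}$ or $\mathbb R^{n_1}$. For $d=2$ a Latin set is a matching: no two of its elements share a row or a column. The singular value decomposition then gives $X_L=\{M:\operatorname{rank}M\le|L|\}$, which is cut out by minors. For $L=\{(i,\dots,i): i\le\min_k n_k\}$ the set $X_L$ consists of the odeco tensors, which are known to form a real algebraic variety (Boralevi, Draisma, Horobeț, Robeva). The conjecture that $X_L$ is Zariski closed for every Latin $L$ is stated in Alvaro Ribot, "Unifying singular value decompositions of tensors via aligned orthogonality", arXiv:2608.03202 (2026). We shall prove it.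

**Theorem 1.** For all $d$, $n_1,\dots,n_d$ and $L\in\mathrm{Latin}(n_1,\dots,n_d)$, the set $X_L$ is a real algebraic variety. So the conjecture is true.

As in Section 1, determinants can be normalized at once. Let $K=\prod_k\mathrm{SO}(n_k)$.

**Lemma 1.** For every pattern $L$, $X_L=K\cdot V_L$.

*Proof.* Let $g\in\prod_k\mathrm O(n_k)$. Put $\delta_k=\mathrm{diag}(-1,1,\dots,1)$ if $\det g_k=-1$ and $\delta_k=I$ otherwise. Then $\delta=(\delta_1,\dots,\delta_d)$ changes only signs of entries, so $\delta V_L=V_L$. Also $g\delta\in K$, and $gV_L=g\delta V_L$. $\square$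

## 3. Invariant polynomials, and a real tensor with a non-real twin

In Section 1 the equation came from an invariant polynomial, so invariants are the natural tool. It is convenient to work over $\mathbb C$. Let $V_{\mathbb C}=V\otimes\mathbb C$ and let $G=\prod_k\mathrm{SO}(n_k,\mathbb C)$, where $\mathrm{SO}(n,\mathbb C)=\{g: g^Tg=I,\ \det g=1\}$. The group $G$ acts on $V_{\mathbb C}$. By Hilbert's theorem $\mathbb C[V_{\mathbb C}]^G$ is finitely generated; choose homogeneous generators $f_1,\dots,f_m$ of positive degree and let
$$p=(f_1,\dots,f_m):V_{\mathbb C}\to\mathbb C^m .$$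

Here is a sensible first attempt. Two real tensors with the same value of $p$ lie in one $K$-orbit (a classical fact, which will also drop out of Lemma 3(d) and Lemma 4). Hence $X_L=\{v\in V: p(v)\in p(V_L)\}$. If $p(V_L)$ is given by polynomial equations, then so is $X_L$.

The trouble is that $p(V_L)$ need not be given by equations. Take $d=1$, $n\ge2$, $L=\{1\}$. The invariants of $\mathrm{SO}(n,\mathbb C)$ on $\mathbb C^n$ are the polynomials in $f_1=x_1^2+\dots+x_n^2$, and $p(V_L)=[0,\infty)$. The missing half-line comes from the non-real vectors $\mathrm is\,e_1\in V_L\otimes\mathbb C$, on which $f_1=-s^2$. So equations cannot see $p(V_L)$ alone; they see $p(V_L\otimes\mathbb C)$. The repaired attempt is to study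
$$\{v\in V:\ p(v)\in p(V_L\otimes\mathbb C)\}$$
and to hope that it is no larger than $X_L$. In the example $d=1$ the non-real vectors $\mathrm is\,e_1$, $s\ne0$, do no harm, because no real vector has a negative value of $f_1$. But in general a real tensor $v\notin X_L$ could have the same invariants as some *non-real* $w\in V_L\otimes\mathbb C$. This is the exact danger, and for patterns that are not Latin it does occur.

Let $N=[2]^3\setminus\{(1,1,1),(2,2,2)\}$, and let
$$T_*=e_{111}-e_{122}-e_{212}-e_{221},\qquad\text{so that}\quad T_*(u_\alpha,u_\beta,u_\gamma)=\cos(\alpha+\beta+\gamma).$$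

**Lemma 2.** The set $X_N\subset\mathbb R^{2\times2\times2}$ contains a non-empty Euclidean open set, and $T_*\notin X_N$. In particular $X_N$ is not Zariski closed; its Zariski closure is $\mathbb R^{2\times2\times2}$.

*Proof.* Put $u'_\alpha=u_{\alpha+\pi/2}$, so $\frac{d}{d\alpha}u_\alpha=u'_\alpha$ and $\frac{d}{d\alpha}u'_\alpha=-u_\alpha$. Let
$$F(T;\alpha,\beta,\gamma)=\big(T(u_\alpha,u_\beta,u_\gamma),\ T(u'_\alpha,u'_\beta,u'_\gamma)\big). \tag{3}$$
An orthonormal basis of $\mathbb R^2$ has the form $\{u_\alpha,\pm u'_\alpha\}$, and the two components of (3) are, up to sign, the entries of $T$ at $(1,1,1)$ and $(2,2,2)$ in the new bases. So $T\in X_N$ if and only if $F(T;\cdot)$ has a zero.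

At $\alpha=\beta=\gamma=0$ the partial derivatives of $F$ with respect to $\alpha,\beta,\gamma$ are $(t_{211},-t_{122})$, $(t_{121},-t_{212})$, $(t_{112},-t_{221})$. For $T_0=e_{211}+e_{212}\in V_N$ we have $F(T_0;0,0,0)=0$, and the first two derivatives are $(1,0)$ and $(0,-1)$, which are independent. By the implicit function theorem, applied in the variables $\alpha,\beta$ with $\gamma=0$, every $T$ near $T_0$ has a zero of $F(T;\cdot)$. So $X_N$ contains a neighborhood of $T_0$. A polynomial that vanishes on an open set is zero, hence the Zariski closure of $X_N$ is the whole space.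

For $T_*$ and $\sigma=\alpha+\beta+\gamma$ we get $F(T_*;\cdot)=(\cos\sigma,\cos(\sigma+\tfrac{3\pi}{2}))=(\cos\sigma,\sin\sigma)$, which is never zero. So $T_*\notin X_N$. $\square$

Now let us exhibit the non-real tensor responsible for this. Let
$$w=T_*-(e_1-\mathrm ie_2)\otimes(e_1+\mathrm ie_2)\otimes e_1=-e_{122}-e_{212}-2e_{221}-\mathrm i\,e_{121}+\mathrm i\,e_{211}.$$
Its entries at $(1,1,1)$ and $(2,2,2)$ are zero, so $w\in V_N\otimes\mathbb C$. A direct computation gives $R_\theta(e_1\pm\mathrm ie_2)=e^{\mp\mathrm i\theta}(e_1\pm\mathrm ie_2)$, for complex $\theta$ as well. The element $g_\theta=(R_\theta,R_{-\theta},I)\in G$ fixes $T_*$, since it leaves $\cos(\alpha+\beta+\gamma)$ unchanged, and it multiplies the second term of $w$ by $e^{2\mathrm i\theta}$. With $\theta=\mathrm is$ and $s\to+\infty$ the factor is $e^{-2s}\to0$, so $g_{\mathrm is}w\to T_*$. Every invariant polynomial is constant along $g_{\mathrm is}w$ and continuous. Hence $p(w)=p(T_*)$, although $T_*$ is real and $T_*\notin X_N$.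

What is wrong with $w$? The group can make it shorter: $\|w\|^2=1+1+4+1+1=8$, while $\|T_*\|^2=4$, and moving $w$ by $g_{\mathrm is}$ decreases the norm towards that of $T_*$. So we should look for a reason why, for Latin $L$, *no* vector of $V_L\otimes\mathbb C$ can be shortened by the complex group.

## 4. Vectors that the complex group cannot shorten

Extend the inner product to the Hermitian form $h(x,y)=\sum x_{\mathbf i}\overline{y_{\mathbf i}}$ on $V_{\mathbb C}$, with $\|x\|^2=h(x,x)$. Let $\mathfrak k=\prod_k\mathfrak{so}(n_k)$ be the space of tuples $A=(A_1,\dots,A_d)$ of real skew-symmetric matrices. Such an $A$ acts on $V$ by $\sum_k1\otimes\cdots\otimes A_k\otimes\cdots\otimes1$. This is a real skew-symmetric operator; we extend it $\mathbb C$-linearly and write it again as $A$. Then $\mathrm iA$ is Hermitian on $V_{\mathbb C}$. The group $K$ acts on $V_{\mathbb C}$ by unitary maps that preserve $V$.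

**Definition (critical vector).** A vector $x\in V_{\mathbb C}$ is *critical* if $h(Ax,x)=0$ for all $A\in\mathfrak k$.

For example, let $d=1$, $n_1=2$, and $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, which spans $\mathfrak{so}(2)$. The vector $e_1$ is critical, since $Je_1=e_2\perp e_1$. The vector $x=e_1+\mathrm ie_2$ is not: $Jx=-\mathrm ix$, so $h(Jx,x)=-2\mathrm i$. Here $\mathrm iJx=x$, so $\exp(\mathrm itJ)x=e^tx$ tends to $0$ as $t\to-\infty$: the complex group shrinks $x$ to nothing.

We use two classical theorems. Here $G$ is a connected reductive complex algebraic group with maximal compact subgroup $K$.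

**Kempf–Ness theorem** (*The length of vectors in representation spaces*, LNM 732 (1979), Thm. 0.2). Let $G$ be reductive with maximal compact $K$, acting linearly on a space with a $K$-invariant Hermitian norm. The function $g\mapsto\|gx\|^2$ attains a minimum on $G$ if and only if the orbit $Gx$ is closed.

**Separation theorem** (Mumford, *GIT*, Ch. 1, Cor. 1.2). For reductive $G$, two disjoint closed $G$-stable subsets are separated by an invariant polynomial.

**Step 1: polar decomposition.** The purpose is to reduce the action of $G$ to unitary maps and exponentials of Hermitian ones. We claim that every $g\in G$ can be written as $g=k\exp(\mathrm iA)$ with $k\in K$ and $A\in\mathfrak k$.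

It suffices to treat $g\in\mathrm{SO}(n,\mathbb C)$. The matrix $P=g^*g$ is positive definite Hermitian. It lies in $\mathrm O(n,\mathbb C)$, because $g$, $\bar g$ and hence $g^*=\bar g^T$ do. Let $S$ be its unique Hermitian logarithm, $P=\exp S$. Since $P$ is Hermitian, $\overline P=P^T$, and since $P\in\mathrm O(n,\mathbb C)$, $P^T=P^{-1}$. So $\exp(\overline S)=\exp(-S)$ with $\overline S$ and $-S$ both Hermitian, and uniqueness gives $\overline S=-S$. Hence $S=2\mathrm iA$ with $A$ real, and $S^*=S$ says $A^T=-A$. Put $k=g\exp(-\mathrm iA)$. Then
$$k^*k=\exp(-\mathrm iA)\,P\,\exp(-\mathrm iA)=I,\qquad k^Tk=\exp(\mathrm iA)\,g^Tg\,\exp(-\mathrm iA)=I .$$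
So $k^*=k^{-1}=k^T$, which means that $k$ is real, and $k\in\mathrm O(n)$. Finally $\det k=\det g\cdot e^{-\mathrm i\operatorname{tr}A}=1$.

**Step 2: critical vectors are rigid.** This step shows that for critical vectors the complex orbit, and even the values of the invariants, determine the compact orbit.

**Lemma 3.** Let $x,y\in V_{\mathbb C}$ be critical.

(a) If $g=k\exp(\mathrm iA)$ with $k\in K$, $A\in\mathfrak k$, then $\|gx\|\ge\|x\|$, and equality implies $gx=kx$.

(b) If $Gx=Gy$, then $y\in Kx$.

(c) The orbit $Gx$ is closed in $V_{\mathbb C}$.

(d) If $f(x)=f(y)$ for all $f\in\mathbb C[V_{\mathbb C}]^G$, then $y\in Kx$.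

*Proof.* (a) Decompose $x=\sum_\lambda x_\lambda$ into eigenvectors of the Hermitian operator $\mathrm iA$ for its distinct real eigenvalues $\lambda$; the $x_\lambda$ are orthogonal. Let
$$\varphi(t)=\|\exp(\mathrm itA)x\|^2=\sum_\lambda e^{2t\lambda}\|x_\lambda\|^2 .$$
This function is convex, and $\varphi'(0)=2\sum_\lambda\lambda\|x_\lambda\|^2=2h(\mathrm iAx,x)=0$. So $0$ is a minimum of $\varphi$. As $k$ is unitary, $\|gx\|^2=\varphi(1)\ge\varphi(0)=\|x\|^2$. If equality holds, the convex function $\varphi$ takes its minimum at $0$ and at $1$, so it is constant on $[0,1]$. Then $\varphi''(t)=\sum_\lambda4\lambda^2e^{2t\lambda}\|x_\lambda\|^2$ vanishes there, and $x_\lambda=0$ for all $\lambda\ne0$. So $Ax=0$, $\exp(\mathrm iA)x=x$, and $gx=kx$.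

(b) Write $y=gx$ with $g\in G$. By Step 1 and (a), $\|y\|\ge\|x\|$. Since $x=g^{-1}y$ and $y$ is critical, also $\|x\|\ge\|y\|$. Equality holds, and (a) gives $y=kx$ with $k\in K$.

(c) By (a), $g\mapsto\|gx\|^2$ attains its minimum at $g=1$. By the Kempf–Ness theorem $Gx$ is closed.

(d) By (c) both $Gx$ and $Gy$ are closed. Were they different, they would be disjoint, and the separation theorem would give an invariant polynomial with different values at $x$ and $y$. So $Gx=Gy$, and (b) applies. $\square$

## 5. The Latin condition is an orthogonality

**Step 3: every vector of $V$, and every vector of $V_L\otimes\mathbb C$ for Latin $L$, is critical.** This makes Lemma 3 available for exactly the pairs $(v,w)$ that worried us in Section 3.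

**Lemma 4.** Real vectors $x\in V$ are critical. If $L$ is Latin, then
$$\langle Aw,w'\rangle=0\qquad\text{for all }A\in\mathfrak k,\ w,w'\in V_L, \tag{4}$$
and every vector of $V_L\otimes\mathbb C$ is critical.

*Proof.* Let $x=a+\mathrm ib$ with $a,b\in V$, and $A\in\mathfrak k$. As $A$ is real and skew, $\langle Aa,a\rangle=\langle Ab,b\rangle=0$ and $\langle Aa,b\rangle=-\langle Ab,a\rangle$. Hence
$$h(Ax,x)=\langle Aa,a\rangle+\langle Ab,b\rangle+\mathrm i\langle Ab,a\rangle-\mathrm i\langle Aa,b\rangle=2\mathrm i\,\langle Ab,a\rangle. \tag{5}$$
For $b=0$ this is $0$, so real vectors are critical.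

Now let $L$ be Latin and $\mathbf i\in L$. Skew matrices have zero diagonal, so
$$Ae_{\mathbf i}=\sum_k\sum_{j\ne i_k}(A_k)_{j,i_k}\,e_{(i_1,\dots,i_{k-1},\,j,\,i_{k+1},\dots,i_d)} .$$
Every index on the right differs from $\mathbf i$ in exactly one coordinate, so it is not in $L$. Thus $Ae_{\mathbf i}\perp V_L$, and (4) follows by linearity. For $x=a+\mathrm ib$ with $a,b\in V_L$, (5) and (4) give $h(Ax,x)=0$. $\square$

Geometrically, (4) says that at a point of $V_L$ all directions in which the group can move are perpendicular to $V_L$. The Latin condition is not only sufficient for this.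

**Proposition (infinitesimal converse).** For an arbitrary $L\subseteq\prod_k[n_k]$, condition (4) holds if and only if $L$ is Latin.

*Proof.* "If" is Lemma 4. Conversely, suppose $\mathbf i,\mathbf j\in L$ differ exactly in coordinate $k$. Take $A_k=E_{j_ki_k}-E_{i_kj_k}$ and $A_l=0$ for $l\ne k$. Then $Ae_{\mathbf i}=e_{\mathbf j}$, so $\langle Ae_{\mathbf i},e_{\mathbf j}\rangle=1$. $\square$

It is instructive to see the lemma in the coordinates of Section 1. A complex $2\times2\times2$ tensor corresponds to $\frac12\sum_j(c_je^{\mathrm i\ell_j}+c'_je^{-\mathrm i\ell_j})$ with independent $c_j,c_j'\in\mathbb C$. The eight exponentials correspond to tensors $(e_1\pm\mathrm ie_2)\otimes(e_1\pm\mathrm ie_2)\otimes(e_1\pm\mathrm ie_2)$, which are orthogonal and of squared norm $8$. So the squared norm of the tensor is $2\sum_j(|c_j|^2+|c'_j|^2)$. An element $\exp(\mathrm iA)$ is a rotation by imaginary angles; it multiplies $c_j$ by some $e^{r_j}$ and $c'_j$ by $e^{-r_j}$, with $r_j$ real. For the Latin square of order $2$ the complexified space is $\{c_j=c'_j\}$, and $|c_j|^2(e^{2r_j}+e^{-2r_j})\ge2|c_j|^2$: nothing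 can be shortened. The twin $w$ of Section 3 has $(c_0,c_0')=(1,1)$, $(c_1,c'_1)=(-1,0)$, $(c_2,c_2')=(0,-1)$, $(c_3,c_3')=(0,0)$, and its unbalanced pairs can be shrunk.

## 6. A finite map, and the proof of Theorem 1

Let $L$ be Latin, $W=V_L$ and $W_{\mathbb C}=V_L\otimes\mathbb C$. What remains is to make sure that $p(W_{\mathbb C})$ is given by polynomial equations. Images of polynomial maps are not closed in general, so this needs an argument, and criticality supplies it.

**Lemma 5 (graded Nakayama).** Let $B=\bigoplus_{e\ge0}B_e$ be a commutative graded $\mathbb C$-algebra and $f_1,\dots,f_m\in B$ homogeneous of positive degrees. If $B/(f_1,\dots,f_m)B$ is finite-dimensional over $\mathbb C$, then $B$ is a finite module over $\mathbb C[f_1,\dots,f_m]$.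

*Proof.* Choose homogeneous $b_1,\dots,b_r\in B$ whose classes span the quotient. We show by induction on $e$ that every $b\in B_e$ lies in $\sum_i\mathbb C[f_1,\dots,f_m]\,b_i$. Write $b=\sum_i\lambda_ib_i+\sum_jf_jh_j$ with $\lambda_i\in\mathbb C$. Taking components of degree $e$, we may assume that $h_j$ is homogeneous of degree $e-\deg f_j<e$ (and zero if this is negative). By induction each $h_j$ lies in the submodule, hence so does $b$. $\square$

**Step 4: $Y:=p(W_{\mathbb C})$ is Zariski closed in $\mathbb C^m$.** Let $w\in W_{\mathbb C}$ with $p(w)=0=p(0)$. Both $w$ and $0$ lie in $W_{\mathbb C}$, so both are critical by Lemma 4. The $f_j$ generate all invariants, so Lemma 3(d) gives $w\in K\cdot0=\{0\}$. Therefore the homogeneous polynomials $f_j|_{W_{\mathbb C}}$ of positive degree have only the common zero $0$. By the Nullstellensatz the ideal they generate contains a power of the ideal of the origin, so $\mathbb C[W_{\mathbb C}]/(f_1|_{W_{\mathbb C}},\dots,f_m|_{W_{\mathbb C}})$ is finite-dimensional. By Lemma 5, $\mathbb C[W_{\mathbb C}]$ is a finite module over $\mathbb C[f_1|_{W_{\mathbb C}},\dots,f_m|_{W_{\mathbb C}}]$.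 So $p|_{W_{\mathbb C}}:W_{\mathbb C}\to\mathbb C^m$ is a finite morphism. Finite morphisms are closed, and $Y$ is Zariski closed.

**Step 5: the equations cut out $X_L$ and nothing else.** Let
$$Z=\{v\in V:\ p(v)\in Y\} .$$
By Step 4, $Y$ is the zero set of a family of complex polynomials $q$. So $Z$ is the common zero set of the real polynomials $\operatorname{Re}(q\circ p|_V)$ and $\operatorname{Im}(q\circ p|_V)$, and it is Zariski closed in $V$. We claim $Z=X_L$.

First, let $v\in X_L$. By Lemma 1, $v=kw$ with $k\in K$, $w\in V_L$. Then $p(v)=p(w)\in Y$, so $v\in Z$.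

Conversely, let $v\in Z$, so $v\in V$ and $p(v)=p(w)$ for some $w\in W_{\mathbb C}$. The vector $v$ is critical because it is real, and $w$ is critical because $L$ is Latin (Lemma 4). By Lemma 3(d), $w=kv$ with $k\in K$. But $k$ and $v$ are real, so $w$ is real. Hence $w\in W_{\mathbb C}\cap V=V_L$, and $v=k^{-1}w\in X_L$. This proves Theorem 1. $\blacksquare$

The last paragraph is where twins are excluded: a non-real $w\in W_{\mathbb C}$ may well exist over a point of $Y$, but no real tensor can share its invariants.

## 7. Subspaces that are orthogonal to orbits modulo a subgroup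

The proof used about $V_L$ only the orthogonality (4). It can even be relaxed: a subgroup $H$ that preserves $W$ may be exempted from it.

**Theorem 2.** Let $V$ be a finite-dimensional real inner product space, $K\subseteq\mathrm O(V)$ a compact subgroup, $H\subseteq K$ a closed subgroup, and $W\subseteq V$ a linear subspace with $HW=W$. Assume $\mathfrak k=\mathfrak h+\mathfrak m$ for a linear subspace $\mathfrak m$ with
$$\langle Aw,w'\rangle=0\qquad\text{for all }A\in\mathfrak m,\ w,w'\in W. \tag{6}$$
Then for every $H$-stable real algebraic subset $Z\subseteq W$, the set $K\cdot Z$ is a real algebraic subset of $V$.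

For a small example in which $H$ is needed, let $K=\mathrm{SO}(3)$ act on $V=\mathbb R^3$, let $W=\langle e_1,e_2\rangle$, and let $H$ be the group of rotations about the third axis. For $A\in\mathfrak h$ spanned by $E_{21}-E_{12}$ we have $\langle Ae_1,e_2\rangle=1$, so (6) fails for $\mathfrak m=\mathfrak k$. But it holds for $\mathfrak m$ spanned by $E_{31}-E_{13}$ and $E_{32}-E_{23}$, which map $W$ into $\langle e_3\rangle$.

*Proof.* The five steps below follow the pattern of Sections 4–6.

**Step A: the complex groups.** We set up the replacements for $G$ and Lemma 3. Let $G$ and $H_{\mathbb C}$ be the Zariski closures of $K$ and $H$ in $\mathrm{GL}(V_{\mathbb C})$. These are the complexifications: they are reductive, with $G=K\exp(\mathrm i\mathfrak k)$ and $H_{\mathbb C}=H\exp(\mathrm i\mathfrak h)$ (Bröcker–tom Dieck, *Representations of Compact Lie Groups*, III.8). Clearly $H_{\mathbb C}\subseteq G$. Define critical vectors by $\mathfrak k$ as before. Parts (a) and (b) of Lemma 3 used only the polar decomposition and that $\mathrm iA$ is Hermitian, so they hold. For (c), let $x$ be critical. The identity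 component is $G^0=K^0\exp(\mathrm i\mathfrak k)$, a connected reductive group with maximal compact subgroup $K^0$. By (a) the norm attains its minimum on $G^0x$, so $G^0x$ is closed by the Kempf–Ness theorem, and $Gx$ is a finite union of translates of $G^0x$, hence closed. Part (d) follows as before from the separation theorem. Formula (5) holds for every $A\in\mathfrak k$, because $\mathfrak k$ consists of skew-symmetric operators on $V$. In particular real vectors are critical.

We shall also average over $H$. For $f\in\mathbb C[W_{\mathbb C}]$, where $W_{\mathbb C}=W\otimes\mathbb C$, let $R(f)(x)=\int_Hf(\eta^{-1}x)\,d\eta$ with the normalized Haar measure. Then $R(f)$ is an $H$-invariant polynomial, and since $H$ is Zariski dense in $H_{\mathbb C}$, it is $H_{\mathbb C}$-invariant. Put $B=\mathbb C[W_{\mathbb C}]^{H_{\mathbb C}}$. The Reynolds operator $R:\mathbb C[W_{\mathbb C}]\to B$ is $B$-linear and is the identity on $B$. It maps every $H$-stable ideal $I$ into itself: the elements of $I$ of degree at most $e$ form a finite-dimensional $H$-stable space, and the average of one of its elements stays in it.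

**Step B: the complex closure of $Z$.** We need a complex set that remembers $Z$. Let $Z_{\mathbb C}\subseteq W_{\mathbb C}$ be the complex Zariski closure of $Z$. Then
$$Z_{\mathbb C}\cap W=Z, \tag{7}$$
because the real polynomials on $W$ that define $Z$ extend to complex polynomials which vanish on $Z$, hence on $Z_{\mathbb C}$. As $\eta Z=Z$ for $\eta\in H$, also $\eta Z_{\mathbb C}=Z_{\mathbb C}$. The set of $g\in\mathrm{GL}(V_{\mathbb C})$ with $gZ_{\mathbb C}\subseteq Z_{\mathbb C}$ is given by the polynomial conditions $f(gz)=0$, with $z\in Z_{\mathbb C}$ and $f$ in the ideal of $Z_{\mathbb C}$. It is Zariski closed and contains $H$, so it contains $H_{\mathbb C}$, and $Z_{\mathbb C}$ is $H_{\mathbb C}$-stable. In the same way $W_{\mathbb C}$ is $H_{\mathbb C}$-stable.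

**Step C: for $w\in W_{\mathbb C}$, the closure $\overline{H_{\mathbb C}w}$ contains a critical vector $w_0\in W_{\mathbb C}$.** Vectors of $W_{\mathbb C}$ need no longer be critical, and this is the substitute. The closure of an orbit contains a closed orbit, namely one of minimal dimension. Take a closed $H_{\mathbb C}$-orbit in $\overline{H_{\mathbb C}w}\subseteq W_{\mathbb C}$ and let $w_0$ be a vector of least norm on it. For $A\in\mathfrak h$ the function $\|\exp(\mathrm itA)w_0\|^2$ has a minimum at $t=0$, and its derivative there is $2h(\mathrm iAw_0,w_0)$; so $h(Aw_0,w_0)=0$. For $A\in\mathfrak m$ write $w_0=a+\mathrm ib$ with $a,b\in W$; by (5) and (6), $h(Aw_0,w_0)=2\mathrm i\langle Ab,a\rangle=0$. Since $\mathfrak k=\mathfrak h+\mathfrak m$, the vector $w_0$ is critical.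

**Step D: $p(Z_{\mathbb C})$ is Zariski closed.** Here $p=(f_1,\dots,f_m)$ consists of homogeneous generators of positive degree of $\mathbb C[V_{\mathbb C}]^G$. This is the analogue of Step 4, with $\mathbb C[W_{\mathbb C}]$ replaced by the ring of invariants $B$. Note that $f_j|_{W_{\mathbb C}}\in B$.

Suppose $w\in W_{\mathbb C}$ and all $f_j(w)=0$. Take $w_0$ as in Step C. The map $p$ is constant on $\overline{H_{\mathbb C}w}$, so $p(w_0)=p(w)=0=p(0)$, and by (d) $w_0\in K\cdot0$, i.e. $w_0=0$. Thus $0\in\overline{H_{\mathbb C}w}$. Each $b\in B$ of positive degree is constant on this closure and vanishes at $0$, so $b(w)=0$. By the Nullstellensatz, for every homogeneous $b\in B$ of positive degree some power satisfies $b^s=\sum_jf_jc_j$ with $c_j\in\mathbb C[W_{\mathbb C}]$. Applying $R$ we get $b^s=\sum_jf_jR(c_j)\in\sum_jf_jB$. By Hilbert's theorem $B$ is generated by finitely many homogeneous elements of positive degree. Their classes in $B/\sum_jf_jB$ are nilpotent, so this quotient is finite-dimensional. By Lemma 5, $B$ is a finite module over $\mathbb C[f_1|_{W_{\mathbb C}},\dots,f_m|_{W_{\mathbb C}}]$.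

Let $W_{\mathbb C}/\!/H_{\mathbb C}$ be the affine variety with coordinate ring $B$. Then $p|_{W_{\mathbb C}}$ is the composition of the quotient map $q:W_{\mathbb C}\to W_{\mathbb C}/\!/H_{\mathbb C}$ and a finite morphism $W_{\mathbb C}/\!/H_{\mathbb C}\to\mathbb C^m$. The latter is closed, so it remains to see that $q(Z_{\mathbb C})$ is closed. Let $I$ be the ideal of $Z_{\mathbb C}$ in $\mathbb C[W_{\mathbb C}]$; it is $H$-stable. A point of the closure of $q(Z_{\mathbb C})$ is a maximal ideal $\mathfrak n$ of $B$ with $I\cap B\subseteq\mathfrak n$. If no point of $Z_{\mathbb C}$ lay over it, the Nullstellensatz would give $1=\sum_ib_ic_i+a$ with $b_i\in\mathfrak n$, $c_i\in\mathbb C[W_{\mathbb C}]$, $a\in I$. Applying $R$ we would get $1=\sum_ib_iR(c_i)+R(a)$ with $R(a)\in I\cap B\subseteq\mathfrak n$, so $1\in\mathfrak n$, a contradiction. Hence $q(Z_{\mathbb C})$ is closed, and so is $p(Z_{\mathbb C})$.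

**Step E: the real preimage.** We finish as in Step 5. The set $\{v\in V:p(v)\in p(Z_{\mathbb C})\}$ is real algebraic by Step D (take real and imaginary parts of the equations), and it contains $K\cdot Z$. Conversely let $v\in V$, $w\in Z_{\mathbb C}$, $p(v)=p(w)$. Take $w_0\in\overline{H_{\mathbb C}w}$ from Step C. By Step B, $w_0\in Z_{\mathbb C}$, and $p(w_0)=p(w)=p(v)$. Both $v$ and $w_0$ are critical, so $w_0\in Kv$ by (d). In particular $w_0$ is real, and $w_0\in Z_{\mathbb C}\cap W=Z$ by (7). Hence $v\in K\cdot Z$. $\blacksquare$

## 8. Constrained coefficients, unitary orbits, irreducibility and dimension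

Throughout this section $L$ is Latin.

**Corollary 1 (constrained coefficients).** For every real algebraic subset $Z\subseteq V_L$, the set $(\prod_k\mathrm O(n_k))\cdot Z$ is real algebraic.

*Proof.* Apply Theorem 2 to the image of $\prod_k\mathrm O(n_k)$ in $\mathrm O(V)$, with $H=\{1\}$, $\mathfrak m=\mathfrak k$, $W=V_L$. Condition (6) is (4). $\square$

**Corollary 2 (unitary version).** Let $V_L(\mathbb C)$ and $V_L(\mathbb R)$ be the spaces of complex and of real tensors supported on $L$. The sets $(\prod_k\mathrm U(n_k))\cdot V_L(\mathbb C)$ and $(\prod_k\mathrm U(n_k))\cdot V_L(\mathbb R)$ are real algebraic subsets of $\mathbb C^{n_1}\otimes\cdots\otimes\mathbb C^{n_d}$.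

*Proof.* Regard $\mathbb C^{n_1}\otimes\cdots\otimes\mathbb C^{n_d}$ as a real inner product space with $\langle x,y\rangle=\operatorname{Re}h(x,y)$, and let $K$ be the image of $\prod_k\mathrm U(n_k)$. Its Lie algebra is the image of the tuples of skew-Hermitian matrices.

For the first set let $W=Z=V_L(\mathbb C)$, let $H$ be the image of the diagonal tori, and let $\mathfrak m$ be the image of the tuples of skew-Hermitian matrices with zero diagonal. Then $HW=W$ and $\mathfrak k=\mathfrak h+\mathfrak m$. For $A\in\mathfrak m$ and $\mathbf i\in L$ the tensor $Ae_{\mathbf i}$ is supported on indices that differ from $\mathbf i$ in exactly one coordinate, hence off $L$. As $A$ is complex linear, $h(Aw,w')=0$ for $w,w'\in V_L(\mathbb C)$, and (6) holds.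

For the second set let $W=Z=V_L(\mathbb R)$, $H=\{1\}$, $\mathfrak m=\mathfrak k$. Elements with zero diagonal satisfy (6) as above. A diagonal element $A$ of $\mathfrak k$ multiplies each $e_{\mathbf i}$ by a purely imaginary scalar, so for real $w,w'$ the number $h(Aw,w')$ is purely imaginary and $\operatorname{Re}h(Aw,w')=0$. By linearity (6) holds for all of $\mathfrak k$. $\square$

**Corollary 3 (irreducibility and dimension).** The variety $X_L$ is irreducible, and
$$\dim X_L=|L|+\max_{w\in V_L}\dim\mathfrak kw ,\qquad \mathfrak kw=\{Aw:A\in\mathfrak k\}.$$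

*Proof.* Let $\Phi:K\times V_L\to V$, $\Phi(k,w)=kw$, with $K=\prod_k\mathrm{SO}(n_k)$. Its image is $X_L$ by Lemma 1. The manifold $K\times V_L$ is connected and real-analytic. If a product of two polynomials vanishes on $X_L$, the product of their pullbacks under $\Phi$ is zero. Hence one of the two analytic pullbacks is zero, and that polynomial vanishes on $X_L$. So $X_L$ is irreducible.

For the dimension, the differential of $\Phi$ at $(1,w)$ has image $\mathfrak kw+V_L$. By (4) this sum is orthogonal, so the rank is $\dim\mathfrak kw+|L|$. By equivariance, $\Phi(kk',w)=k\,\Phi(k',w)$, the rank at $(k,w)$ is the same. Let $\rho$ be the maximal rank. Near a point of maximal rank, the constant rank theorem shows that the image contains a submanifold of dimension $\rho$, so $\dim X_L\ge\rho$. Conversely, let $e$ be the dimension of the semialgebraic set $X_L$. There is a non-empty relatively open $U\subseteq X_L$ that is a smooth $e$-dimensional submanifold of $V$. The map $\Phi^{-1}(U)\to U$ is smooth and surjective, and by Sard's theorem it has a regular value in $U$. At a preimage of this value the rank of $\Phi$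 is $e$, so $e\le\rho$. $\square$

For the Latin square of order $2$ this agrees with (2). If all $c_j$ are non-zero, then $\mathfrak kw$ has dimension $3$, since the phases $a_1,a_2,a_3$ move independently, and $4+3=7$ is the dimension of a hypersurface in $\mathbb R^8$.

## 9. Formats in which every pattern gives a closed set

Theorem 1 asks for a Latin pattern. In which formats can this hypothesis be dropped altogether?

**Theorem 3.** For a format $(n_1,\dots,n_d)$ the following are equivalent: (1) $X_L$ is Zariski closed for every subset $L\subseteq\prod_k[n_k]$; (2) at most two of the $n_k$ are $\ge2$.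

So in every format with three or more $n_k\ge2$, the conclusion of Theorem 1 fails for some $L$ that is not Latin.

*Proof.* **Step I: (2) implies (1).** We reduce to matrices and compare $L$ with a largest Latin subset. A factor with $n_k=1$ contributes only the group $\mathrm O(1)=\{\pm1\}$, whose signs preserve the linear space $V_L$. So we may remove or add such factors and assume $d=2$. Let $r$ be the largest size of a Latin subset of $L$, that is, of a matching, and let $L'\subseteq L$ be a matching of size $r$. By König's theorem $L$ is covered by $r$ rows and columns in total. A matrix supported on $a$ rows and $b$ columns has rank at most $a+b$, so every matrix in $V_L$ has rank at most $r$, and $X_L\subseteq\{\operatorname{rank}\le r\}$. By the singular value decomposition, with the singular vectors numbered so that they fit the positions in $L'$, $X_{L'}=\{\operatorname{rank}\le r\}$. Since $X_{L'}\subseteq X_L$, we get $X_L=\{\operatorname{rank}\le r\}$, which is Zariski closed.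

**Step II: failure of (2) implies failure of (1).** We transport the pattern $N$ of Lemma 2 into a larger format. Reorder the factors so that $n_1,n_2,n_3\ge2$, and let
$$N'=\{(i_1,i_2,i_3,1,\dots,1):(i_1,i_2,i_3)\in N\},\quad E=\langle e_1,e_2\rangle,\quad \mathcal B=E\otimes E\otimes E\otimes e_1\otimes\cdots\otimes e_1 ,$$
where $E$ is taken in each of the first three factors. Identify $\mathcal B$ with $\mathbb R^{2\times2\times2}$; then $V_{N'}$ becomes $V_N$.

Extending elements of $\mathrm O(2)^3$ by the identity we see that $X_{N'}\cap\mathcal B\supseteq X_N$. A polynomial that vanishes on $X_{N'}$ vanishes on $X_N$, hence on $\mathcal B$ by Lemma 2. So the Zariski closure of $X_{N'}$ contains $\mathcal B$, and in particular $T_*$.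

It remains to show $T_*\notin X_{N'}$. Suppose $T_*=gv$ with $v\in V_{N'}\subseteq\mathcal B$ and $g\in\prod_k\mathrm O(n_k)$. The mode-$k$ span of a tensor is the column space of its mode-$k$ flattening, that is, the smallest subspace of the $k$-th factor that can be used to write the tensor. As a $2\times2\times2$ tensor, $T_*$ has first flattening with rows $(1,0,0,-1)$ and $(0,-1,-1,0)$, which has rank $2$. Since $T_*$ is symmetric, the other two flattenings also have rank $2$. So for $k\le3$ the mode-$k$ span of $T_*$ is $E$. The mode-$k$ span of $v$ lies in $E$, so that of $gv$ lies in $g_kE$. Hence $E\subseteq g_kE$, and $g_kE=E$ by dimension. For $k>3$ the mode-$k$ span of $T_*$ is $\langle e_1\rangle$, and it lies in $\langle g_ke_1\rangle$, so $g_ke_1=\pm e_1$. Restricting $g_1,g_2,g_3$ to $E$, and absorbing the product of the signs from the factors $k>3$ into $v$, we obtain $T_*\in\mathrm O(2)^3\cdot V_N=X_N$. This contradicts Lemma 2. So $X_{N'}$ is not Zariski closed. $\blacksquare$
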